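\title{DP-colorings of the join of a graph with a large clique}

\begin{abstract}
Let $G$ be a graph and $k\ge\chi(G)$. We ask when every $(k+t)$-fold DP-cover of the join $G\vee K_t$ has at least $P(G\vee K_t,k+t)$ colorings, where $P$ is the chromatic polynomial. We show that this holds for all large $t$ if $\chi(G/e)\le k$ for every edge $e$ of $G$, the canonical cover being the only minimizer, and that it fails for every $t$ otherwise. The condition holds for $k$-critical graphs, which proves a conjecture posed by Bernshteyn, Kaul, Mudrock and Sharma. The proof uncolors a random set of boundedly many clique vertices and shows that every coloring of the clique with too few extensions is paid for by the colorings obtained by recoloring that set.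
\end{abstract}

\section{Introduction}

All graphs are finite and simple, and $[q]=\{1,\dots,q\}$. We write $P(G,q)$ for the number of proper colorings of $G$ with colors from $[q]$; it equals $1$ for every $q\ge0$ when $G$ has no vertices. The \emph{join} $G\vee F$ is the disjoint union of $G$ and $F$ together with all edges between $V(G)$ and $V(F)$. A graph $G$ is \emph{$k$-critical} if $\chi(G)=k$ and $\chi(G')<k$ for every proper subgraph $G'$ of $G$.

In an ordinary coloring an edge $uv$ forbids the pairs of equal colors. In DP-coloring, also called correspondence coloring, each edge has its own matching of forbidden pairs.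

\begin{definition}
A \emph{cover} of a graph $G$ is a pair $\mathcal H=(L,H)$, where $H$ is a graph and $L\colon V(G)\to 2^{V(H)}$ is a map such that the \emph{lists} $L(v)$ partition $V(H)$, each list is a clique of $H$, there are no edges of $H$ between $L(u)$ and $L(v)$ if $u\ne v$ are nonadjacent, and the edges between $L(u)$ and $L(v)$ form a matching, possibly empty, if $uv\in E(G)$. The cover is \emph{$q$-fold} if all lists have size $q$. A \emph{proper $\mathcal H$-coloring} is an independent set of $H$ of size $|V(G)|$, that is, an independent set with exactly one vertex in each list. The number of proper $\mathcal H$-colorings is $N(\mathcal H)$.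
\end{definition}

The elements of $L(v)$ are the \emph{colors at $v$}, and $d\sim d'$ means that the colors $d,d'$ are adjacent in $H$. The \emph{canonical} $q$-fold cover has $L(y)=\{y\}\times[q]$ and, between different lists, exactly the edges $(y,a)\sim(z,a)$ with $yz\in E(G)$ and $a\in[q]$. Its colorings are the proper $q$-colorings of $G$, so it has $P(G,q)$ of them. A $q$-fold cover is \emph{isomorphic to the canonical cover} if each list can be labeled bijectively by $[q]$ so that two colors at adjacent vertices are adjacent exactly when their labels agree.

Other covers can have fewer colorings. Take $G=C_4$ and $q=2$, and on one edge $uv$ replace the canonical matching by $(u,1)\sim(v,2)$, $(u,2)\sim(v,1)$. The path of length three from $u$ to $v$ forces different colors on $u$ and $v$, and the new matching forbids this. So the cover has no coloring, while $P(C_4,2)=2$.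

We study what happens when a clique $K_t$ is joined to $G$ and the number of colors is raised by $t$. In an ordinary coloring the clique takes $t$ distinct colors and $G$ is colored with the rest, so for every graph $G$ and all $k,t\ge0$,
\begin{equation}\label{eq:join}
P(G\vee K_t,k+t)=\frac{(k+t)!}{k!}\,P(G,k).
\end{equation}
The following problem comes from Bernshteyn, Kaul, Mudrock and Sharma~\cite{BKMS}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $G$ be a $k$-critical graph. Then for all large enough $t$, every $(k+t)$-fold cover $\mathcal H$ of $G\vee K_t$ satisfies $N(\mathcal H)\ge P(G\vee K_t,k+t)$.}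
\medskip

To see what to expect, put $q=k+t$ and change the canonical cover on one edge $uv$ of $G$, matching $(u,a)$ to $(v,b)$ with $b\ne a$. Color the clique at random; the set $S$ of colors left for $G$ is a uniformly random $k$-subset of $[q]$. The new edge $(u,a)(v,b)$ does harm only if $a,b\in S$, which has probability at most $(k/q)^2$. The absence of the edge $(u,a)(v,a)$ is felt whenever $a\in S$, which has probability $k/q$. For large $t$ the gain should therefore win, provided that there is a gain at all: some coloring must be able to give $u$ and $v$ the same color. This is the condition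
\begin{itemize}
\item[(E)] for every edge $e=uv$ of $G$ there is a proper $k$-coloring $\varphi$ of $G-e$ with $\varphi(u)=\varphi(v)$.
\end{itemize}
Let $G/e$ be the simple graph obtained from $G-e$ by identifying $u$ and $v$. The colorings of $G-e$ with $\varphi(u)=\varphi(v)$ correspond to the colorings of $G/e$, and the others are the colorings of $G$. Hence (E) says that $\chi(G/e)\le k$, or equivalently that $P(G-e,k)>P(G,k)$, for every edge $e$. By permuting colors, the common color of $u$ and $v$ can be prescribed. The guess turns out to be correct for all covers.

\begin{theorem}\label{thm:main}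
Let $G$ be a graph with at least one vertex and let $k\ge\chi(G)$.
\begin{enumerate}
\item[(1)] If \textup{(E)} holds, there is $t_0=t_0(G,k)$ such that for all $t\ge t_0$ every $(k+t)$-fold cover $\mathcal H$ of $G\vee K_t$ satisfies $N(\mathcal H)\ge P(G\vee K_t,k+t)$, with equality if and only if $\mathcal H$ is isomorphic to the canonical cover.
\item[(2)] If \textup{(E)} fails, then for every $t\ge0$ some $(k+t)$-fold cover $\mathcal H$ of $G\vee K_t$ satisfies $N(\mathcal H)<P(G\vee K_t,k+t)$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:cases}
Condition \textup{(E)}, and with it the conclusion of Theorem~\ref{thm:main}(1), holds if $\chi(G)=k$ and $\chi(G-u)<k$ for every vertex $u$, in particular if $G$ is $k$-critical; thus the conjecture is true. It also holds for every $G$ when $k\ge\chi(G)+1$. For $k=2$ and $G$ bipartite it holds if and only if $G$ is a forest.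
\end{corollary}

\begin{proof}
Let $e=uv$ be an edge. In the first case $G-u-v$ has a proper coloring with $k-1$ colors, being a subgraph of $G-u$; in the second case it has one because $G$ does. Give $u$ and $v$ the remaining color. Now let $k=2$ and let $G$ be bipartite. If $e$ is a bridge, take a $2$-coloring of $G$ and swap the two colors on the component of $G-e$ containing $u$. If $e$ is not a bridge, $G-e$ contains a path from $u$ to $v$; it has odd length because it forms a cycle with $e$, so $u$ and $v$ get different colors in every $2$-coloring of $G-e$. Thus (E) holds exactly when every edge is a bridge.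
\end{proof}

Section~\ref{sec:twist} makes the heuristic exact and proves part~(2). Section~\ref{sec:split} treats a restricted class of covers of $G\vee K_m$ for a constant $m$, and Section~\ref{sec:ineq} shows that such covers appear inside an arbitrary cover of $G\vee K_t$ often enough to give the inequality in part~(1). Section~\ref{sec:eq} settles the case of equality. Throughout, $G$ and $k$ are as in Theorem~\ref{thm:main}, $n=|V(G)|$, $J=G\vee K_t$, $K=V(K_t)$ and $q=k+t$.

\section{One twisted edge}\label{sec:twist}

For an edge $e=uv$ of $G$ and a permutation $\sigma$ of $[q]$, let $\mathcal H_\sigma$ be the canonical $q$-fold cover of $J$ with the matching on $e$ replaced by $(u,a)\sim(v,\sigma(a))$, $a\in[q]$.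

\begin{proposition}\label{prop:twist}
If $\sigma$ moves exactly $f$ elements of $[q]$, then
\[
N(\mathcal H_\sigma)-P(J,q)=f\,\frac{(q-2)!}{k!}\,\bigl((q-1)\,P(G/e,k)-P(G,k)\bigr).
\]
\end{proposition}

\begin{proof}
Since $G$ has an edge, $q\ge k\ge2$. For $a,b\in[q]$ let $p(a,b)$ be the number of proper $q$-colorings of $J-e$ with $u$ colored $a$ and $v$ colored $b$. By symmetry of the colors, $p(a,a)=P(J/e,q)/q$, and $p(a,b)=P(J,q)/(q(q-1))$ for $a\ne b$. The colorings of $\mathcal H_\sigma$ are the colorings of $J-e$ that avoid the pairs $(a,\sigma(a))$, and the colorings of $J$ are those that avoid the pairs $(a,a)$. So the difference is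
\[
\sum_{a}\bigl(p(a,a)-p(a,\sigma(a))\bigr)=f\Bigl(\frac{P(J/e,q)}{q}-\frac{P(J,q)}{q(q-1)}\Bigr).
\]
Apply \eqref{eq:join} to $J$ and to $J/e=(G/e)\vee K_t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $e$ violate (E), so that $P(G/e,k)=0$, and let $\sigma$ be a transposition. Since $k\ge\chi(G)$ we have $P(G,k)>0$, and the right side in Proposition~\ref{prop:twist} is negative.
\end{proof}

If instead $P(G/e,k)\ge1$, the right side is positive as soon as $f>0$ and $q-1>P(G,k)$. For small $t$ it need not be.

\begin{example}\label{ex:small}
Let $G=C_4$ and $k=3$, so (E) holds by Corollary~\ref{cor:cases}. Here $P(G,3)=18$ and $P(G/e,3)=P(K_3,3)=6$, so for $f>0$ the difference has the sign of $6(t+2)-18=6(t-1)$. For $t=0$ the inequality of Theorem~\ref{thm:main}(1) fails. For $t=1$ the cover $\mathcal H_\sigma$ attains equality but is not isomorphic to the canonical cover: following the matchings once around the triangle formed by $u$, $v$ and the clique vertex acts as $\sigma$ on the list of $u$, and as the identity in a cover isomorphic to the canonical one.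
\end{example}

\section{Greedy coloring and straightening}\label{sec:tools}

Let $(L,H)$ be a cover, $S$ a set of vertices, and $\Lambda(y)\subseteq L(y)$ for $y\in S$. A \emph{coloring of $S$ from $\Lambda$} is a choice of one color in each $\Lambda(y)$, $y\in S$, with no two chosen colors adjacent; $N(S,\Lambda)$ is the number of such colorings, and $N(\emptyset,\Lambda)=1$. A color is \emph{blocked} by a coloring of other vertices if it is adjacent to one of the chosen colors. We use two elementary facts.

\emph{Monotonicity.} Deleting colors from lists or adding edges to $H$ does not increase the number of colorings. A matching between two lists of the same size extends to a perfect matching. When the matching on an edge $yz$ is perfect, each color $d$ at $y$ has exactly one neighbor at $z$, its \emph{partner} at $z$.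

\emph{Greedy bound.} A colored neighbor of $y$ blocks at most one color at $y$. So a vertex with a list of size $s$ and $j$ colored neighbors has at least $s-j$ unblocked colors. In particular, if the lists on a clique with $j$ vertices have size at least $s\ge j$, then the clique has at least $s!/(s-j)!$ colorings, and every coloring of a part of it extends to the whole clique.

The next lemma says that if a clique always blocks as many colors as it possibly can, then the matchings at the clique are canonical. It will be used once for a clique of size $k-1$ and once for $K$.

\begin{lemma}\label{lem:straight}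
Let $Y$ be a nonempty clique and $W$ a nonempty set of further vertices, each adjacent to all of $Y$. Suppose that all lists on $Y\cup W$ have size $s\ge|Y|$, that the matchings inside $Y$ and between $Y$ and $W$ are perfect, and that every coloring of $Y$ leaves exactly $s-|Y|$ unblocked colors at each $w\in W$. Then the lists on $Y\cup W$ can be labeled bijectively by $[s]$ so that in all these matchings partners have equal labels.
\end{lemma}

\begin{proof}
First, if colors $d,d'$ at distinct vertices of $Y$ have the same partner at some $w\in W$, then $d\sim d'$. Otherwise the choice $d,d'$ extends to a coloring of $Y$, and this coloring blocks at most $|Y|-1$ colors at $w$, against the hypothesis.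

Fix $y_1\in Y$, label its list arbitrarily, and give each color at another vertex of $Y\cup W$ the label of its partner at $y_1$. Write $(z,a)$ for the color at $z$ with label $a$. Let $y\in Y\setminus\{y_1\}$, $w\in W$, $a\in[s]$, and let $(y,b)$ be the partner of $(w,a)$ at $y$. Then $(y_1,a)$ and $(y,b)$ have the common partner $(w,a)$, so they are adjacent, and $b=a$ by the choice of labels. Thus the matchings between $Y$ and $W$ respect labels. Finally, for distinct $y,y'\in Y$ and any $w\in W$, the colors $(y,a)$ and $(y',a)$ have the common partner $(w,a)$, so they are adjacent.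
\end{proof}

\section{Split covers of $G\vee K_m$}\label{sec:split}

Let $m\ge k$, let $J_m=G\vee K_m$, and let $X$ be the vertex set of the clique. We consider covers of $J_m$ in which $m$ of the colors in each list are no more restrictive than in the canonical cover, while the others are matched among themselves arbitrarily.

\begin{definition}
Let $S'\subseteq V(J_m)$. A \emph{split cover} of $J_m[S']$ is a cover whose lists are disjoint unions $Q(y)\cup T(y)$, where $|Q(y)|\ge k$ and $T(y)=\{\tau_y(x):x\in X\}$ consists of $m$ distinct colors, such that for distinct $y,z\in S'$: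
\begin{itemize}
\item[(S1)] there is no edge between $Q(y)$ and $T(z)$;
\item[(S2)] $\tau_y(x)\sim\tau_z(x')$ only if $x=x'$.
\end{itemize}
We call $x$ the \emph{label} of $\tau_y(x)$. The cover is \emph{saturated} if $\tau_y(x)\sim\tau_z(x)$ for all adjacent $y,z$ and all $x\in X$.
\end{definition}

\begin{lemma}\label{lem:exist}
Every split cover of an induced subgraph $J_m[S']$ has a coloring.
\end{lemma}

\begin{proof}
Color $\min(k,|S'\cap X|)$ vertices of $S'\cap X$ greedily from their $Q$-lists. At most $m-k$ vertices of $S'\cap X$ remain; give them $T$-colors with distinct labels. At least $k$ labels are unused, and $k\ge\chi(G)$, so $S'\cap V(G)$ can be given $T$-colors with these labels following a proper $k$-coloring of $G$. By (S1) and (S2) no two chosen colors are adjacent.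
\end{proof}

Consider a saturated split cover $\mathcal H$ of $J_m$, and sort its colorings by the set $X'\cup F$ of vertices colored from $Q$, where $X'\subseteq X$ and $F\subseteq V(G)$. Put $i=|X'|$; we call $i$ the \emph{level}. By (S1) the $Q$-colors and the $T$-colors are chosen independently. The vertices colored from $T$ induce $K_{m-i}\vee(G-F)$ and are properly colored with $m$ labels, in $\frac{m!}{i!}P(G-F,i)$ ways by \eqref{eq:join}. The canonical $(k+m)$-fold cover is itself a saturated split cover, with $Q(y)=\{y\}\times[k]$. Subtracting the two expansions gives
\begin{equation}\label{eq:expand}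
N(\mathcal H)-P(J_m,k+m)=\sum_{X',F}\Delta(X',F)\,\frac{m!}{i!}\,P(G-F,i),
\end{equation}
where $\Delta(X',F)=N(X'\cup F,Q)-P(K_i\vee G[F],k)$. A negative term is at most $m!$ times a constant in absolute value, and level $i$ has $2^n\binom mi$ terms. So for large $m$ the high levels decide the sign.

\begin{example}\label{ex:levels}
Let $G$ be the $4$-cycle $uvwz$, let $k=3$, and let $\mathcal H=\mathcal H_\sigma$ be twisted on $uv$ by the cycle $\sigma=(1\,2\,3)$. It is a saturated split cover with $Q$-colors $1,2,3$, and $\Delta(X',F)=0$ unless $u,v\in F$.

\emph{Level $0$.} The factor $P(G-F,0)$ vanishes unless $F=V(G)$, and then $\Delta=-3$ by Proposition~\ref{prop:twist} with $t=0$: the $Q$-lists give $G$ only $15$ colorings instead of $18$.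

\emph{Level $1$.} The vertex of $X'$ takes one of three colors and leaves a pair $\{a,\sigma(a)\}$, on which only the edge $(u,a)(v,\sigma(a))$ survives between $u$ and $v$. For $F=\{u,v\}$ the factor $P(G-F,1)$ vanishes. For $F=\{u,v,w\}$ there are three choices for $u,v$ instead of two and then one choice for $w$, so $\Delta=3$; the same holds for $F=\{u,v,z\}$ with $z$ in place of $w$. For $F=V(G)$ the path $vwzu$ forces different colors on $u$ and $v$, and one of the two possibilities is forbidden, so $\Delta=-3$. Each $X'$ contributes $3\,m!$.

\emph{Level $2$.} The set $X'$ is colored in six ways and leaves one color $a$. For $F=\{u,v\}$ both vertices can now take $a$, so $\Delta=6-0$, with weight $\frac{m!}{2}P(K_2,2)=m!$. A larger $F$ contains the untwisted edge $vw$ or $zu$, and $\Delta=0-0$. At higher levels no color is left for $u$ and $\Delta=0$.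

The total is $m!\,\bigl(-3+3m+6\binom m2\bigr)=3\,m!\,(m^2-1)$, in agreement with Proposition~\ref{prop:twist}. The loss sits at levels $0$ and $1$. The dominant gain sits at level $k-1=2$, where a single $Q$-color is left and the class $F=\{u,v\}$ provided by (E) can use it.
\end{example}

The same happens in general. Condition $(\alpha)$ below is what the inequality in Theorem~\ref{thm:main}(1) needs; condition $(\beta)$ is included for the case of equality.

\begin{lemma}\label{lem:gain}
Let $k\ge2$ and assume \textup{(E)}. There is $m_0=m_0(G,k)\ge k$ such that for $m\ge m_0$ every split cover of $J_m$ with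
\begin{itemize}
\item[$(\alpha)$] $N(V(G),Q)<P(G,k)$, or
\item[$(\beta)$] $|Q(v_0)|\ge k+1$ for some $v_0\in V(G)$,
\end{itemize}
has at least $P(J_m,k+m)+1$ colorings.
\end{lemma}

\begin{proof}
By monotonicity we may assume that the cover is saturated. In case $(\alpha)$ we may assume that all $Q$-lists have size $k$ and that the matchings between them are perfect, since these changes do not increase $N(V(G),Q)$. In case $(\beta)$ we may assume that $|Q(v_0)|=k+1$ and that the other $Q$-lists have size $k$. We estimate the terms of \eqref{eq:expand}.

\emph{Step 1: $\Delta(X',F)\ge0$ at all levels $i\ge k-1$.} For $i=k-1$, \eqref{eq:join} gives $P(K_i\vee G[F],k)=k!\,P(G[F],1)$, which is $k!$ if $F$ is independent and $0$ otherwise. The clique $X'$ has at least $k!/1!$ colorings from $Q$, and each leaves an unblocked color at every vertex of $F$; so $N(X'\cup F,Q)\ge k!$ for independent $F$. For $i=k$ and $F=\emptyset$ the canonical count is $k!$, which is the greedy bound. In all other cases $K_i\vee G[F]$ contains $K_{k+1}$ and the canonical count is $0$.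

\emph{Step 2: for every $X'$ with $|X'|=k-1$ there is $F$ with $P(G-F,k-1)\ge1$ and $\Delta(X',F)\ge1$.} Fix a proper $k$-coloring of $G$ and let $F_v$ be the color class of $v$. It is independent, and $P(G-F_v,k-1)\ge1$.

In case $(\beta)$ take $F=F_{v_0}$. Every coloring of $X'$ leaves at least two colors at $v_0$ and at least one at each other vertex of $F$, so $N(X'\cup F,Q)\ge2\,k!$ and $\Delta(X',F)\ge k!$.

In case $(\alpha)$ suppose that no such $F$ exists for $X'$; we show that the $Q$-lists form a canonical cover of $G$. For each $v\in V(G)$ we have $N(X'\cup F_v,Q)\le k!$. This number is a sum, over at least $k!$ colorings of $X'$, of the product of the numbers of colors left at the vertices of $F_v$. All factors are at least $1$, so all equal $1$: every coloring of $X'$ leaves exactly one color at $v$. As $k\ge2$, the set $X'$ is nonempty, and Lemma~\ref{lem:straight} with $Y=X'$, $W=V(G)$, $s=k$ labels the $Q$-lists by $[k]$ so that the matchings inside $X'$ and between $X'$ and $V(G)$ respect labels.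

It remains to treat an edge $uv$ of $G$, and here (E) is used. Take a proper $k$-coloring of $G-uv$ in which $u$ and $v$ lie in the same class $F$. Then $P(G-F,k-1)\ge1$, and $uv$ is the only edge of $G[F]$, so the canonical count for $(X',F)$ is $0$. By our supposition $N(X'\cup F,Q)=0$. Given $a\in[k]$, color $X'$ with the distinct labels in $[k]\setminus\{a\}$ and all of $F$ with label $a$. This is not a coloring, and the only possible conflict is on $uv$; hence the colors with label $a$ at $u$ and at $v$ are adjacent. So all matchings on $G$ respect labels and $N(V(G),Q)=P(G,k)$, contradicting $(\alpha)$.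

\emph{Step 3.} By Steps 1 and 2 the levels $i\ge k-1$ contribute at least $\binom m{k-1}\frac{m!}{(k-1)!}$ to \eqref{eq:expand}. At a level $i\le k-2$ we have $\Delta(X',F)\ge-k^{i+|F|}$ and $P(G-F,i)\le k^{n-|F|}$, so each term is at least $-m!\,k^{n+k}$. Therefore
\[
N(\mathcal H)-P(J_m,k+m)\ge m!\Bigl[\frac1{(k-1)!}\binom m{k-1}-2^nk^{n+k}\sum_{i=0}^{k-2}\binom mi\Bigr].
\]
The bracket is a polynomial in $m$ of degree $k-1$ with positive leading coefficient and depends only on $n$ and $k$. It is at least $1$ for all large $m$.
\end{proof}

Without (E) the lemma is false: for $G=C_4$, $k=2$ and $\sigma=(1\,2)$, the cover $\mathcal H_\sigma$ of $J_m$ is a split cover satisfying $(\alpha)$, and it has too few colorings for every $m$ by Proposition~\ref{prop:twist}.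

\section{The inequality}\label{sec:ineq}

Assume (E), and let $\mathcal H=(L,H)$ be a $q$-fold cover of $J$ in which all matchings are perfect.

\subsection{Colorings of the clique and residual lists}

Let $\Omega$ be the set of colorings $c$ of $K$ from $L$; the greedy bound gives $|\Omega|\ge q!/k!$. Fix $c\in\Omega$. For $x\in K$ and $y\in V(J)$ let $\ell_y(x)$ be the partner of $c(x)$ at $y$ if $y\ne x$, and let $\ell_x(x)=c(x)$. This makes sense because $x$ is adjacent to all other vertices. The color $\ell_y(x)$ is the copy of $c(x)$ at $y$, as seen from $x$. Since $c$ is a coloring,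
\begin{equation}\label{eq:proper}
\ell_y(x)\ne c(y)\qquad\text{for distinct }x,y\in K.
\end{equation}
For $d\in L(y)$ let $h_y(d)$ be the number of $x\in K$ with $\ell_y(x)=d$, and put
\[
R_c(y)=\{d\in L(y):h_y(d)=0\},\qquad M_c(y)=\{x\in K:h_y(\ell_y(x))\ge2\}.
\]
For $v\in V(G)$, the \emph{residual list} $R_c(v)$ consists of the colors at $v$ not blocked by $c$, so
\begin{equation}\label{eq:sum}
N(\mathcal H)=\sum_{c\in\Omega}N(V(G),R_c).
\end{equation}
The set $M_c(y)$ consists of the clique vertices whose copy at $y$ collides with another copy. Collisions enlarge the residual list. Let $e_c(y)=\sum(h_y(d)-1)$, summed over the colors $d$ with $h_y(d)\ge1$. Since $\sum_dh_y(d)=t$, there are $t-e_c(y)$ such colors, and since $h\le2(h-1)$ for $h\ge2$,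
\begin{equation}\label{eq:excess}
|R_c(y)|=k+e_c(y),\qquad |M_c(y)|\le2e_c(y).
\end{equation}
Call $c$ \emph{bad} if $N(V(G),R_c)<P(G,k)$, and \emph{irregular} if it is bad or $|R_c(v)|>k$ for some $v\in V(G)$. Let $I\subseteq\Omega$ be the set of irregular colorings.

\begin{proposition}\label{prop:main}
Assume \textup{(E)}. There are $\gamma>0$ and $t_1$, depending only on $G$ and $k$, such that for $t\ge t_1$ every $q$-fold cover $\mathcal H$ of $J$ with perfect matchings satisfies $N(\mathcal H)-P(J,q)\ge\gamma|I|$.
\end{proposition}

By monotonicity, any $q$-fold cover has at least as many colorings as one with perfect matchings, so Proposition~\ref{prop:main} implies the inequality in Theorem~\ref{thm:main}(1).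

If $k=1$, then $G$ has no edges, $P(G,1)=1$, and $N(V(G),R_c)=\prod_v|R_c(v)|$ is at least $1$ always and at least $2$ for irregular $c$. So $N(\mathcal H)\ge|\Omega|+|I|\ge q!+|I|=P(J,q)+|I|$. From now on $k\ge2$.

If no $c$ is bad, then \eqref{eq:sum} and \eqref{eq:join} give $N(\mathcal H)\ge P(J,q)$ at once. A bad $c$ falls short by up to $P(G,k)$, and other colorings must make up for it. To find them, uncolor an $m$-set $X\subseteq K$. What is left to color is a copy of $J_m$ on $V(G)\cup X$, and the list at $y$ contains $R_c(y)$ together with the released colors $\ell_y(x)$, $x\in X$, unless a collision keeps them blocked. If these colors form a split cover with $Q$-lists inside $R_c(y)$ and $\tau_y(x)=\ell_y(x)$, Lemma~\ref{lem:gain} gives a surplus. We have no control over the matchings, but (S1) and (S2) only ask that certain edges be absent, and a color has just one partner in each list, so a random $X$ is unlikely to meet a forbidden edge. Two things can still go wrong. The set $M_c(y)$ may be too large for $X$ to avoid; then $R_c(y)$ is long by \eqref{eq:excess}, and $y$ is easy to color. And many irregular colorings may agree outside $X$ and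 so compete for the same surplus; this requires long lists on $X$, which again make coloring easy.

The constants are fixed in the following order and depend only on $G$ and $k$. Let $m=m_0$ be as in Lemma~\ref{lem:gain}, and put
\begin{gather*}
C=P(J_m,k+m)=\frac{(k+m)!}{k!}P(G,k)\ge1,\qquad B=\max\{2(n+m),4C\},\\
\beta=\frac1{2(2B)^m},\qquad\theta=\frac{\beta}{2(\beta+C)},\qquad\varepsilon=\frac{\theta}{4m(n+m)}.
\end{gather*}
Lists longer than $B$ will count as long, $\beta$ is the gain per irregular coloring for which $X$ works, $C$ is the possible loss per irregular coloring for which it does not, and $\theta$ is the failure probability we can afford. Let $t_1$ be such that all $t\ge t_1$ satisfy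
\begin{equation}\label{eq:large}
t\ge m,\qquad\varepsilon t\ge n+m+C+1,\qquad\frac{m(n+m)^2(k+1+m)}{t}\le\frac\theta2 .
\end{equation}

\subsection{Generic sets}

Let $c$ be irregular. For each $y\in V(J)$ fix a subset $R'_c(y)\subseteq R_c(y)$ of size $k$, with one exception: if $c$ is not bad, choose $v_0\in V(G)$ with $|R_c(v_0)|>k$ and let $|R'_c(v_0)|=k+1$. A vertex $y\in V(J)$ is \emph{rich} for $c$ if $e_c(y)\ge\varepsilon t$, and \emph{normal} otherwise. For an $m$-set $X\subseteq K$ let $S=V(G)\cup X$, and let $S_0$ be the set of normal vertices in $S$. We say that $X$ is \emph{generic for $c$} if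
\begin{itemize}
\item[(i)] $x\notin M_c(y)$ for all $y\in S_0$ and $x\in X$;
\item[(ii)] $r\not\sim\ell_z(x)$ for all adjacent $y,z\in S_0$, all $r\in R'_c(y)$ and all $x\in X$;
\item[(iii)] $\ell_y(x)\not\sim\ell_z(x')$ for all adjacent $y,z\in S_0$ and all distinct $x,x'\in X$.
\end{itemize}

\begin{lemma}\label{lem:generic}
Let $c$ be irregular and let $X$ be a uniformly random $m$-subset of $K$. Then $X$ is generic for $c$ with probability at least $1-\theta$.
\end{lemma}

\begin{proof}
Define three types of tuples, which depend on $c$ only. In all of them $y,z$ are normal, $y$ is adjacent to $z$, and $x,x'\in K$.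
\begin{itemize}
\item Type (i): $(y,x)$ with $x\in M_c(y)$.
\item Type (ii): $(y,z,r,x)$ with $r\in R'_c(y)$, $x\notin M_c(z)$ and $r\sim\ell_z(x)$.
\item Type (iii): $(y,z,x,x')$ with $x\ne x'$, $x\notin M_c(y)$, $x'\notin M_c(z)$ and $\ell_y(x)\sim\ell_z(x')$.
\end{itemize}
A tuple is \emph{active} if all its entries that are vertices of $K$ lie in $X$. If (i) fails, a tuple of type (i) is active. If (i) holds and (ii) or (iii) fails, then (i) supplies the conditions $x\notin M_c(\cdot)$, and a tuple of type (ii) or (iii) is active. So it suffices to bound the expected number of active tuples by $\theta$. A given set of $j$ vertices of $K$ lies in $X$ with probability at most $\prod_{0\le i<j}\frac{m}{t}=(m/t)^j$, because $\frac{m-i}{t-i}\le\frac mt$. To use this we need to know that the entries of a tuple are distinct.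

\emph{Type (i).} For normal $y$ we have $|M_c(y)|\le2\varepsilon t$ by \eqref{eq:excess}. If $y\in K$, then $h_y(c(y))=1$ by \eqref{eq:proper}, so $y\notin M_c(y)$ and $x\ne y$. Separating $y\in V(G)$ from $y\in K$, the expected number of active tuples is at most
\[
n\cdot2\varepsilon t\cdot\frac mt+t\cdot2\varepsilon t\cdot\frac{m^2}{t^2}=2\varepsilon m(n+m)=\frac\theta2 .
\]

For the other two types, note that the number of ordered pairs $(y,z)$ with exactly $j$ members in $K$ is at most $n^2$, $2nt$, $t^2$ for $j=0,1,2$, and that
\[
n^2+2nt\cdot\frac mt+t^2\cdot\frac{m^2}{t^2}=(n+m)^2.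
\]
Also, for a given color $d$ at $z$ there is at most one $x\notin M_c(z)$ with $\ell_z(x)=d$.

\emph{Type (ii).} Given $y,z,r$, the color $\ell_z(x)$ must be the partner of $r$ at $z$, so there is at most one $x$; each pair $(y,z)$ lies in at most $k+1$ tuples. If $x=z$, then $r\sim c(z)$, so $r=\ell_y(z)\notin R_c(y)$. If $x=y$, then $r$ is the partner of $\ell_z(y)$ at $y$, so $r=c(y)=\ell_y(y)\notin R_c(y)$. Hence $x\notin\{y,z\}$, the tuple has $j+1$ distinct entries in $K$, and the expected number of active tuples is at most $(k+1)\frac mt(n+m)^2$.

\emph{Type (iii).} Given $y,z,x$ there is at most one $x'$, so each pair $(y,z)$ lies in at most $t$ tuples. If $x=y$, then $c(y)\sim\ell_z(x')$, so $\ell_z(x')=\ell_z(y)$ with $x'\ne y$, which puts $x'$ in $M_c(z)$. If $x=z$, then $\ell_z(x')$ is the partner of $\ell_y(z)$ at $z$, so $\ell_z(x')=c(z)$ with $x'\ne z$, contradicting \eqref{eq:proper}. Hence $x\notin\{y,z\}$. The definition of the type is unchanged when $(y,x)$ and $(z,x')$ are interchanged, so $x'\notin\{y,z\}$ as well. The tuple has $j+2$ distinct entries in $K$, and the expected number of active tuples is at most $t\cdot\frac{m^2}{t^2}(n+m)^2$.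

Types (ii) and (iii) together contribute at most $m(n+m)^2(k+1+m)/t\le\theta/2$ by \eqref{eq:large}.
\end{proof}

\subsection{Blocks}

Fix an $m$-set $X\subseteq K$ and let $S=V(G)\cup X$, so that $J[S]$ is a copy of $J_m$. Partition $\Omega$ into \emph{blocks}, two colorings lying in the same block when they agree on $K\setminus X$. For a block $b$ and $y\in S$ let $\Lambda(y)$ be the set of colors at $y$ not blocked by the common coloring of $K\setminus X$; then $|\Lambda(y)|\ge q-(t-m)=k+m$. The members of $b$ correspond to the colorings of $X$ from $\Lambda$, and
\[
N(b):=\sum_{c\in b}N(V(G),R_c)=N(S,\Lambda).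
\]
Every coloring of $K\setminus X$ extends to $K$, so the number of blocks equals the number of such colorings and is at least $q!/(k+m)!$. Since $P(J,q)=\frac{q!}{(k+m)!}\,C$ by \eqref{eq:join}, we get from \eqref{eq:sum}
\begin{equation}\label{eq:blocks}
N(\mathcal H)-P(J,q)\ge\sum_b\bigl(N(b)-C\bigr).
\end{equation}

\begin{lemma}\label{lem:block}
If a block $b$ contains an irregular $c$ for which $X$ is generic, then $N(b)-C\ge\beta|b|$.
\end{lemma}

\begin{proof}
For $y\in S$, a color at $y$ lies outside $\Lambda(y)$ exactly when it equals $\ell_y(w)$ for some $w\in K\setminus X$. Hence $R_c(y)\subseteq\Lambda(y)$. For $y\in S_0$ and $x\in X$, condition (i) says that $\ell_y(x)\ne\ell_y(w)$ for all $w\in K\setminus\{x\}$. So the colors $\ell_y(x)$, $x\in X$, are distinct and lie in $\Lambda(y)$, and they are not in $R_c(y)$ by definition. By (ii) and (iii), the sublists with $Q(y)=R'_c(y)$ and $\tau_y(x)=\ell_y(x)$ form a split cover of $J[S_0]$ inside $\Lambda$, and its restriction to any subset of $S_0$ is again a split cover. A rich vertex $y\in S$ has $|\Lambda(y)|\ge|R_c(y)|\ge\varepsilon t$ and fewer than $n+m$ neighbors in $S$, so by \eqref{eq:large}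 it has at least $C+1$ unblocked colors whenever we come to color it. Let $Z=\{x\in X:|\Lambda(x)|>B\}$.

\emph{Case $Z=\emptyset$.} Then $|b|\le B^m$, so $\beta|b|\le1$, and it suffices to show $N(b)\ge C+1$. Suppose first that $S_0=S$. If $c$ is bad, then $N(V(G),R'_c)\le N(V(G),R_c)<P(G,k)$, which is $(\alpha)$; otherwise $(\beta)$ holds by the choice of $R'_c(v_0)$. Lemma~\ref{lem:gain} gives $N(b)\ge C+1$. If $S$ has a rich vertex, color $S_0$ by Lemma~\ref{lem:exist} and then the rich vertices one at a time, each in at least $C+1$ ways.

\emph{Case $Z\ne\emptyset$.} Color $S_0\setminus Z$ by Lemma~\ref{lem:exist}, then the rich vertices outside $Z$, and last the vertices of $Z$. Each $x\in Z$ has at least $|\Lambda(x)|-(n+m)\ge|\Lambda(x)|/2$ choices, because $|\Lambda(x)|>B\ge2(n+m)$. Thus $N(b)\ge\prod_{x\in Z}|\Lambda(x)|/2$. Each factor exceeds $B/2\ge2C\ge 2$, so $N(b)\ge2C$. Also $|b|\le\prod_{x\in X}|\Lambda(x)|\le B^m\prod_{x\in Z}|\Lambda(x)|$, so $N(b)\ge(2B)^{-m}|b|$. Therefore $N(b)-C\ge N(b)/2\ge\beta|b|$.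
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main} for $k\ge2$]
Fix $X$, let $I^+_X$ be the set of irregular colorings for which $X$ is generic, and let $I^-_X=I\setminus I^+_X$. There are three kinds of blocks. If $b$ meets $I_X^+$, then $N(b)-C\ge\beta|b|\ge\beta|b\cap I_X^+|$ by Lemma~\ref{lem:block}. If $b$ meets $I_X^-$ but not $I_X^+$, then $N(b)-C\ge-C\ge-C|b\cap I_X^-|$. If $b$ does not meet $I$, it has no bad coloring, and the greedy bound $|b|\ge(k+m)!/k!$ gives $N(b)\ge|b|P(G,k)\ge C$. In all cases $N(b)-C\ge\beta|b\cap I_X^+|-C|b\cap I_X^-|$, so \eqref{eq:blocks} yields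
\[
N(\mathcal H)-P(J,q)\ge\beta|I_X^+|-C|I_X^-|.
\]
The left side does not depend on $X$. Average over all $m$-sets $X$ and apply Lemma~\ref{lem:generic} to each $c\in I$:
\[
N(\mathcal H)-P(J,q)\ge|I|\bigl(\beta(1-\theta)-C\theta\bigr)=|I|\bigl(\beta-\theta(\beta+C)\bigr)=\frac\beta2|I|.\qedhere
\]
\end{proof}

\section{The case of equality}\label{sec:eq}

Assume (E), let $t_0=\max\{t_1,\,2k|E(G)|+1\}$ and $t\ge t_0$. The canonical cover has $P(J,q)$ colorings. Conversely, let $\mathcal H$ be a $q$-fold cover of $J$ with $N(\mathcal H)=P(J,q)$; we show that it is isomorphic to the canonical cover, which completes the proof of Theorem~\ref{thm:main}.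

\subsection*{Perfect matchings}
Suppose first that all matchings of $\mathcal H$ are perfect. By Proposition~\ref{prop:main} no $c\in\Omega$ is irregular. Thus every coloring of $K$ leaves exactly $k=q-t$ colors at each vertex of $G$, and Lemma~\ref{lem:straight} with $Y=K$, $W=V(G)$, $s=q$ labels all lists by $[q]$ so that every matching on an edge meeting $K$ respects labels. Moreover, no $c$ is bad, so the sum \eqref{eq:sum} has at least $q!/k!$ terms, each at least $P(G,k)>0$, and it equals $\frac{q!}{k!}P(G,k)$. Hence
\begin{equation}\label{eq:tight}
N(V(G),R_c)=P(G,k)\qquad\text{for all }c\in\Omega.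
\end{equation}

Write $(w,a)$ for the color at $w$ with label $a$, and suppose that $(u,a)\not\sim(v,a)$ for some $uv\in E(G)$ and $a\in[q]$. We choose the residual lists so that this missing edge is present in them and no twisted edge is. Call distinct labels $s,s'$ \emph{linked} if $(w,s)\sim(w',s')$ for some edge $ww'$ of $G$. Each label is linked to at most $2|E(G)|$ others, two for each edge. Starting from $a$, choose labels one at a time, each different from and not linked to the earlier ones. With fewer than $k$ labels chosen, fewer than $k(2|E(G)|+1)<q$ labels are excluded when $k(2|E(G)|+1)$ is compared with $q=k+t>k+2k|E(G)|$, so we reach a $k$-set $A\ni a$ with no two labels linked. Let $c$ color $K$ with the $t$ distinct labels in $[q]\setminus A$. Then $c\in\Omega$, and $R_c(w)=\{w\}\times A$ for every $w\in V(G)$. On these lists adjacent colors have equal labels, so each of the $P(G,k)$ proper colorings of $G$ with labels from $A$ is counted in $N(V(G),R_c)$. By (E) there is also a proper coloring of $G-uv$ with labels from $A$ in which $u$ and $v$ both get $a$, and it is counted too because $(u,a)\not\sim(v,a)$. This contradicts \eqref{eq:tight}.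 So the matchings on $E(G)$ respect labels as well, and $\mathcal H$ is isomorphic to the canonical cover.

\subsection*{Arbitrary matchings}
Suppose that some matching of $\mathcal H$ is not perfect, and extend all matchings to perfect ones, obtaining a cover $\hat{\mathcal H}$. Then $P(J,q)\le N(\hat{\mathcal H})\le N(\mathcal H)=P(J,q)$, so $\hat{\mathcal H}$ is canonical after labeling, and $\mathcal H$ lacks some edge $(y,a)(z,a)$ with $yz\in E(J)$. There is a proper $q$-coloring of $J-yz$ in which $y$ and $z$ have the same color:
\begin{itemize}
\item if $yz\in E(G)$, use (E) on $G-yz$ and $t$ further colors on $K$;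
\item if $y\in K$ and $z\in V(G)$, color $K$ with $t$ colors, give $z$ the color of $y$, and color $G-z$ with the other $k$ colors;
\item if $y,z\in K$, use $t-1$ colors on $K$, with $y$ and $z$ colored alike, and color $G$ with $k$ of the remaining colors.
\end{itemize}
After permuting colors, the common color is $a$. The only edge of $\hat{\mathcal H}$ among the chosen colors is $(y,a)(z,a)$, so this is a coloring of $\mathcal H$ but not of $\hat{\mathcal H}$. Every coloring of $\hat{\mathcal H}$ is a coloring of $\mathcal H$, so $N(\mathcal H)>P(J,q)$, a contradiction. Hence all matchings of $\mathcal H$ are perfect, and the previous case applies. \qed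

\begin{thebibliography}{1}
\bibitem{BKMS}
Anton Bernshteyn, Hemanshu Kaul, Jeffrey A. Mudrock, Gunjan Sharma,
\emph{On strongly and robustly critical graphs}, arXiv:2408.04538 (2024).
\end{thebibliography}
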